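# Vector bundles that detect $dy$: two families whose fibers agree exactly over $k_0$

## 1. The schemes $x^2=y$ and $x^2=1$, compared one fiber at a time

Let $Y_0=\mathbb A^1_{\bar{\mathbb Q}}\setminus\{0\}$ with coordinate $y$, and consider the two families over $Y_0$
$$S_0=\{x^2=y\},\qquad T_0=\{x^2=1\}.$$
Fix a nonzero algebraic number $y_0$ and choose $\eta\in\bar{\mathbb Q}$ with $\eta^2=y_0$. The map $x\mapsto \eta x$ is an isomorphism
$$\bar{\mathbb Q}[x]/(x^2-y_0)\longrightarrow\bar{\mathbb Q}[x]/(x^2-1),$$
because $(\eta x)^2=y_0x^2=y_0$ in the target and $\eta\neq0$. So the fibers over $y_0$ are isomorphic, for every $y_0\in Y_0(\bar{\mathbb Q})$. The families are not isomorphic over $Y_0$: $S_0=\operatorname{Spec}\bar{\mathbb Q}[x,x^{-1}]$ is irreducible, and $T_0$ has two components. An isomorphism of every fiber is thus weaker than an isomorphism of families.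

Now let $y$ be a nonzero complex number, say $y=\pi$. The same formula, with a complex square root of $y$, shows that the complex fibers are isomorphic. Here the algebraic points told the truth about all complex points, because one formula served all of them: after the base change $y=s^2$, the map $x\mapsto sx$ is an isomorphism of families.

Would the algebraic points still tell the truth if we were given, for each of them, an isomorphism that has nothing to do with the others? Here is the precise form. Let $k_0\subset\mathbb C$ be an algebraically closed field of finite transcendence degree over $\mathbb Q$, for instance $\bar{\mathbb Q}$. Let $p_0:S_0\to Y_0$ and $q_0:T_0\to Y_0$ be morphisms of algebraic $k_0$-varieties, with $Y_0$ nonempty and irreducible, and let $p:S\to Y$, $q:T\to Y$ be their base changes to $\mathbb C$. Fibers are scheme-theoretic fibers over closed points: $y_0$ ranges over $k_0$-points of $Y_0$, $y$ over $\mathbb C$-points of $Y$. A property holds for general points if it holds at all closed points of some open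 dense subset.

**Conjecture.** Let the fibers $p_0^{-1}(y_0)$ and $q_0^{-1}(y_0)$ be isomorphic as $k_0$-schemes for general points $y_0\in Y_0$. Then the fibers $S_y=p^{-1}(y)$ and $T_y=q^{-1}(y)$ are isomorphic as $\mathbb C$-schemes for general points $y\in Y$.

This is from Shulim Kaliman, "The Kraft-Russell Generic Equivalence Theorem and its application", arXiv:1804.09747 (2018). We shall see that it is false for every such $k_0$, and true if "finite transcendence degree" is replaced by "infinite transcendence degree".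

## 2. Isomorphisms of bounded degree, and a generic point inside $k_0$

**Finite families.** Suppose $p_0,q_0$ are finite. After shrinking $Y_0$ to an affine open set (and to its reduction) the coordinate rings are free $\mathcal O(Y_0)$-modules; the hypothesis forces equal rank $N$. An isomorphism of fibers is an invertible $N\times N$ matrix compatible with the multiplication tables, so all isomorphisms together form a closed subscheme $M\subset Y_0\times GL_N$. Its image $W\subset Y_0$ is constructible and contains all $k_0$-points of a dense open set. So $W$ is dense and contains a dense open subset $W'$ of $Y_0$, and over each $y\in W'(\mathbb C)$ the fiber of $M$ is nonempty of finite type over $\mathbb C$, hence has a $\mathbb C$-point. For finite families the conjecture holds.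

**Affine families over the line.** The natural attempt is to do the same in general. Let $Y_0$ be open in $\mathbb A^1_{k_0}$ and $S_0,T_0$ affine. By generic freeness we may shrink $Y_0$ so that $\mathcal O(S_0)=\mathcal O(Y_0)[x]/I$ and $\mathcal O(T_0)=\mathcal O(Y_0)[z]/I'$ (with $x$, $z$ finite tuples of variables) are free $\mathcal O(Y_0)$-modules. Fix $d$ and consider pairs of mutually inverse isomorphisms $S_y\rightleftarrows T_y$ given by polynomials of degree $\le d$. Their coefficients form a point of an affine space $\mathbb A^N$. The conditions say that certain elements of $\mathcal O(S_y)$ and $\mathcal O(T_y)$ vanish; because of freeness this means that finitely many coordinates vanish, and these are polynomials in the coefficients with values in $\mathcal O(Y_0)$. So the pairs form a closed $M_d\subset Y_0\times\mathbb A^N$ with constructible image $W_d$, and $S_y\cong T_y$ exactly when $y\in\bigcup_dW_d$, over $k_0$ and also over $\mathbb C$. A constructible subset of $Y_0$ is finite or cofinite. If some $W_d$ is cofinite,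 the conclusion of the conjecture holds. If all $W_d$ are finite, they consist of $k_0$-points, and then $S_y\not\cong T_y$ for every $y\in Y(\mathbb C)\setminus k_0$.

This is where the attempt stops. The hypothesis says that the increasing sets $W_d$ exhaust a cofinite part of $k_0$. The field $k_0$ is countable, so the $W_d$ may all be finite. A counterexample of this kind needs isomorphisms of unbounded degree, and, once finitely many points are removed, its complex fibers agree only at points of $k_0$.

If $k_0$ is large, there is a way around: it contains a copy of the generic point.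

**Theorem 1.** If $k_0\subset\mathbb C$ is algebraically closed of infinite transcendence degree over $\mathbb Q$, the statement of the conjecture is true.

*Proof.*

**Step 1: descend the data to a small field.** Replacing $Y_0$ by its reduction, and $S_0,T_0$ by the base changes, does not change the fibers. Let $U_0\subset Y_0$ be open dense such that the fibers over $U_0(k_0)$ are isomorphic. Finitely many equations are involved, so there is a field $k_1\subset k_0$, finitely generated over $\mathbb Q$, over which everything is defined: $S_1,T_1\to Y_1\supset U_1$. As $Y_0=Y_1\otimes_{k_1}k_0$ is integral and $k_0$ is algebraically closed, $Y_1$ is geometrically integral. Let $\eta$ be its generic point and $E=k_1(Y_1)$.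

**Step 2: find the generic point among the $k_0$-points.** The field $E$ has finite transcendence degree over $k_1$, while $\operatorname{tr.deg}_{k_1}k_0=\infty$ and $k_0$ is algebraically closed. So there is a $k_1$-embedding $E\hookrightarrow k_0$. The composite $\operatorname{Spec}k_0\to\operatorname{Spec}E\to Y_1$ is a point $y_0\in Y_0(k_0)$ over $\eta$. As $\eta\in U_1$, we have $y_0\in U_0(k_0)$, and the hypothesis at $y_0$ reads $S_\eta\otimes_Ek_0\cong T_\eta\otimes_Ek_0$.

**Step 3: make the isomorphism finite over $E$ and spread it out.** The isomorphism involves finitely many elements of $k_0$, so it is defined over a finitely generated $E$-subalgebra of $k_0$. Reducing modulo a maximal ideal of this algebra, whose residue field $E'$ is finite over $E$ by the Nullstellensatz, we get $S_\eta\otimes_EE'\cong T_\eta\otimes_EE'$. Hence there are an integral $k_1$-variety $Y_1'$ with function field $E'$, a dominant morphism $Y_1'\to Y_1$, and, after shrinking $Y_1'$, an isomorphism $S_1\times_{Y_1}Y_1'\cong T_1\times_{Y_1}Y_1'$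 over $Y_1'$.

**Step 4: conclude at complex points.** The image of $Y_1'$ is constructible and dense, so it contains an open dense $W_1\subset Y_1$. For $y\in W_1(\mathbb C)$ the scheme $Y_1'\times_{Y_1,y}\operatorname{Spec}\mathbb C$ is nonempty of finite type over $\mathbb C$. So $y$ lifts to a point of $Y_1'(\mathbb C)$, and the isomorphism of Step 3 at this point gives $S_y\cong T_y$. This holds on the open dense subset $(W_1)_{\mathbb C}$ of $Y$. $\square$

If $k_0$ is algebraic over $k_1$ and $\dim Y_0\ge1$, there is no embedding $E\hookrightarrow k_0$ over $k_1$, and Step 2 is lost.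

## 3. A function of $y$ that vanishes exactly on $k_0$

For a $k$-algebra $Q$ let $\Omega^1_{Q/k}$ be the module of Kähler differentials, with universal derivation $d:Q\to\Omega^1_{Q/k}$, and $\Omega^i_{Q/k}=\Lambda^i_Q\Omega^1_{Q/k}$. For fields of characteristic $0$ we use two textbook facts. If $F/k$ has transcendence basis $(\theta_i)$, then the $d\theta_i$ form an $F$-basis of $\Omega^1_{F/k}$. If $k\subset F\subset F'$, then $\Omega^1_{F/k}\otimes_FF'\to\Omega^1_{F'/k}$ is injective. Write $\Omega_{\mathbb C}=\Omega^1_{\mathbb C/k_0}$.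

A hand computation: in $\Omega^1_{\mathbb C/\bar{\mathbb Q}}$, or already in $\Omega^1_{\mathbb C/\mathbb Q}$, let $y=2^{1/N}$. From $y^N=2$ we get $Ny^{N-1}dy=0$, so $dy=0$. In the same way, if $f$ is the minimal polynomial of an algebraic number $y$, then $f'(y)\,dy=0$ with $f'(y)\neq0$. On the other hand, if $y\notin k_0$, then $y$ is transcendental over the algebraically closed field $k_0$, is part of a transcendence basis, and $dy\ne0$ in $\Omega_{\mathbb C}$. So
$$dy=0\ \text{ in }\Omega_{\mathbb C}\iff y\in k_0 .$$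
The certificate $f'(y)dy=0$ involves polynomials of unbounded degree. That is the kind of dependence on $y$ that Section 2 asks for. The plan is to build, by formulas polynomial in $y$, a vector bundle whose isomorphism class is governed by $dy$.

If $k_0$ has transcendence basis $\theta_1,\dots,\theta_m$ over $\mathbb Q$, there is a further point. Formulas only know universal relations over $\mathbb Z$, and in $\Omega^1_{k_0/\mathbb Z}$ we have $dy=\sum c_id\theta_i$ with $c_i\in k_0$ depending on $y$; for example, $y=\sqrt{\theta_1}$ gives $dy=\frac1{2\sqrt{\theta_1}}d\theta_1$. We shall absorb the $c_i$ by adding $m$ free coordinates $\lambda_i$ and translating $\lambda_i\mapsto\lambda_i+c_i$.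

**Theorem 2.** Let $k_0\subset\mathbb C$ be algebraically closed with $m=\operatorname{tr.deg}_{\mathbb Q}k_0<\infty$. There are integral affine $k_0$-varieties $S_0,T_0$ and morphisms $p_0:S_0\to Y_0$, $q_0:T_0\to Y_0=\mathbb A^1_{k_0}$, with fibers of dimension $2m+6$, such that for every $y_0\in Y_0(k_0)=k_0$ the fibers of $p_0,q_0$ over $y_0$ are isomorphic over $k_0$, while for $y\in\mathbb C=Y(\mathbb C)$
$$S_y\cong T_y\text{ as }\mathbb C\text{-schemes}\iff y\in k_0 .$$

A nonempty open subset of $\mathbb A^1_{\mathbb C}$ is cofinite in $\mathbb C$, and $k_0$ is countable, so every such subset contains points of $\mathbb C\setminus k_0$. Hence Theorem 2 shows that the conjecture is false for every algebraically closed $k_0\subset\mathbb C$ of finite transcendence degree over $\mathbb Q$, in particular for $\bar{\mathbb Q}$. The rest of the lecture proves Theorem 2.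

## 4. Gluing bundles: the nodal line as a model

The bundles will be made by gluing. In the smallest case, let $k$ be a field with $2\ne0$, $R'=k[w]$, and $R=\{r\in k[w]:r(1)=r(-1)\}$, the coordinate ring of a line with two points identified. For $c\in k^*$ put $P(c)=\{\xi\in R':\xi(-1)=c\,\xi(1)\}$. This is an $R$-module, obtained from the trivial line bundle on the line by identifying the fibers at $\pm1$ through $c$.

When is $P(c)\cong P(c')$? An isomorphism $P(c')\to P(c)$ extends to an automorphism of $R'$ as an $R'$-module (patching, recalled below, gives $P(c)\otimes_RR'=R'$). So it is multiplication by a unit $\tau$ of $k[w]$, which is a constant. Applying it to some $\xi\in P(c')$ with $\xi(1)\neq0$ gives $\tau c'\xi(1)=\tau\xi(-1)=c\,\tau\xi(1)$, so $c=c'$. The class of $P(c)$ is the class of the gluing datum modulo data that extend to $R'$.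

With $c=c(y)$ varying algebraically this is useless: $P(c(y))\cong P(c'(y))$ is the algebraic condition $c(y)=c'(y)$. We need gluing data that are matrices over a ring $A$ such that the group of data modulo trivial ones sees $dy$. So the two points will be replaced by two copies of a singular curve $\operatorname{Spec}A$, placed in a threefold.

**Patching.** The general fact we use (Milnor patching, *Introduction to Algebraic K-theory*, §2) is:

* (F5) For a fiber product $R=R'\times_{C'}C$ with $R'\to C'$ surjective (a Milnor square), gluing $R'^n$ and $C^n$ along an element of $GL_n(C')$ gives a finitely generated projective $R$-module $P$ with $P\otimes_RR'\cong R'^n$ and $P\otimes_RC\cong C^n$ by the natural maps.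

In the model, $C=k$, $C'=k\times k$, and $C\to C'$ is the diagonal.

## 5. $K_1$, the Steinberg group, $K_2$, and symbols

All rings are commutative. $E_{ij}$ are the matrix units and $e_{ij}(a)=1+aE_{ij}$ for $i\ne j$. $E_n(Q)\subset GL_n(Q)$ is generated by the elementary matrices; $GL(Q)$ and $E(Q)$ are the unions over $n$, with $GL_n\subset GL$ by adding ones on the diagonal. $K_1(Q)=GL(Q)/E(Q)$.

**Definition.** The Steinberg group $St(Q)$ has generators $x_{ij}(a)$, $i\neq j$ positive integers, $a\in Q$, and relations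
$$x_{ij}(a)x_{ij}(b)=x_{ij}(a+b),\quad [x_{ij}(a),x_{kl}(b)]=1\ (j\ne k,\ i\ne l),\quad [x_{ij}(a),x_{jk}(b)]=x_{ik}(ab)\ (i,j,k\text{ distinct}),$$
where $[x,y]=xyx^{-1}y^{-1}$. The map $x_{ij}(a)\mapsto e_{ij}(a)$ is a surjection $St(Q)\to E(Q)$ with kernel $K_2(Q)$, which is central; we write $K_2(Q)$ additively.

Why does $K_2$ enter? Suppose $A\subset B$ are rings and $\gamma\in SL_n(A)$ is the image of some $g\in St(B)$. If $\gamma\in E(A)$, choose $\hat s\in St(A)$ over $\gamma$. In $St(B)$ the elements $g$ and $\hat s$ have the same image, so $g=\hat s\kappa$ with $\kappa\in K_2(B)$. Conversely such an equation shows $\gamma\in E(A)$. So whether $\gamma$ is a trivial gluing datum is a question about $g$ modulo $St(A)$ and $K_2(B)$.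

For a unit $u$ put $w_{12}(u)=x_{12}(u)x_{21}(-u^{-1})x_{12}(u)$ and $h_{12}(u)=w_{12}(u)w_{12}(-1)$. The image of $w_{12}(u)$ is $\begin{pmatrix}0&u\\-u^{-1}&0\end{pmatrix}$, so $h_{12}(u)$ maps to $\operatorname{diag}(u,u^{-1})$. We use the following textbook facts.

* (F1) (Dennis–Stein; in this form in Weibel, *The K-book*, Ch. III §5.) If $u=1-rs\in Q^*$, then
$$\langle r,s\rangle=x_{21}(-su^{-1})\,x_{12}(-r)\,x_{21}(s)\,x_{12}(u^{-1}r)\,h_{12}(u)^{-1}\in K_2(Q).\tag{1}$$
These elements are natural in $Q$ and satisfy, whenever the symbols are defined, (D1) $\langle r,s\rangle+\langle s,r\rangle=0$; (D2) $\langle r,s\rangle+\langle r,s'\rangle=\langle r,s+s'-rss'\rangle$; (D3) $\langle r,ss'\rangle=\langle rs,s'\rangle+\langle rs',s\rangle$. From (D1) and (D2) we get (D2$'$) $\langle r,s\rangle+\langle r',s\rangle=\langle r+r'-rr's,s\rangle$.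
* (F2) (Matsumoto; Milnor, *Introduction to Algebraic K-theory*.) For a field $F$, $K_2(F)$ is generated by the symbols $\{u,v\}$, $u,v\in F^*$, where $\{u,v\}$ is the commutator of arbitrary lifts to $St(F)$ of $\operatorname{diag}(u,u^{-1},1)$ and $\operatorname{diag}(v,1,v^{-1})$.
* (F3) (Bass, Vaserstein.) If $Q$ is noetherian of dimension $d$ and $n\ge d+2$, then $GL_n(Q)/E_n(Q)\to K_1(Q)$ is bijective. Hence $SL_n(Q)\cap E(Q)=E_n(Q)$.
* (F4) (Bass–Heller–Swan.) For $R'=\mathbb C[x_1^{\pm1},x_2^{\pm1},w^{\pm1}]$, $K_1(R')=R'^*$, i.e. $GL(R')=R'^*\cdot E(R')$.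

To see that (1) lies in $K_2(Q)$, multiply the first four matrices:
$$\begin{pmatrix}1&0\\-su^{-1}&1\end{pmatrix}\begin{pmatrix}1&-r\\0&1\end{pmatrix}=\begin{pmatrix}1&-r\\-su^{-1}&u^{-1}\end{pmatrix},$$
because $1+rsu^{-1}=u^{-1}$. Multiplying by $e_{21}(s)$ gives $\begin{pmatrix}u&-r\\0&u^{-1}\end{pmatrix}$, and then by $e_{12}(u^{-1}r)$ gives $\operatorname{diag}(u,u^{-1})$.

The example to keep in mind is $Q=\mathbb C[t]/(t^4)$, $r=t$, $s=y\in\mathbb C$: here $u=1-ty$ is a unit and $\langle t,y\rangle\in K_2(Q)$. We shall show that $\langle t,y\rangle$ behaves like $dy$.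

## 6. A map from $K_2$ to two-forms

This section produces the tool that proves bundles different. Let $Q$ be a $k_0$-algebra and $\Omega^i_Q=\Omega^i_{Q/k_0}$. For $g,h\in GL(Q)$ put
$$\chi(g,h)=\operatorname{tr}\bigl(g^{-1}dg\wedge dh\,h^{-1}\bigr)\in\Omega^2_Q .$$

**The cocycle identity.** From $(gh)^{-1}d(gh)=h^{-1}(g^{-1}dg)h+h^{-1}dh$ and $d(hl)(hl)^{-1}=dh\,h^{-1}+h(dl\,l^{-1})h^{-1}$,
$$\chi(gh,l)=\operatorname{tr}(g^{-1}dg\wedge h\,dl\,l^{-1}h^{-1})+\chi(h,l),\qquad \chi(g,hl)=\chi(g,h)+\operatorname{tr}(g^{-1}dg\wedge h\,dl\,l^{-1}h^{-1}).$$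
Therefore $\chi(g,h)+\chi(gh,l)=\chi(h,l)+\chi(g,hl)$, and
$$\widehat{GL}(Q)=GL(Q)\times\Omega^2_Q,\qquad(g,\omega)(h,\omega')=(gh,\ \omega+\omega'+\chi(g,h)),$$
is a group, a central extension of $GL(Q)$ by $\Omega_Q^2$; its unit is $(1,0)$, as $\chi(1,h)=\chi(g,1)=0$. For a matrix $\omega$ of $1$-forms $\operatorname{tr}(\omega\wedge\omega)=\sum_{i,j}\omega_{ij}\wedge\omega_{ji}=0$. As $d(g^{-1})\,g=-g^{-1}dg$, this gives $\chi(g,g^{-1})=0$, so $(g,\omega)^{-1}=(g^{-1},-\omega)$.

**Lemma 1.** $x_{ij}(a)\mapsto(e_{ij}(a),0)$ defines a homomorphism $\rho:St(Q)\to\widehat{GL}(Q)$, natural in the $k_0$-algebra $Q$. It restricts to a natural homomorphism $D:K_2(Q)\to\Omega_Q^2$, $\rho(\kappa)=(1,D(\kappa))$, with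
$$D\langle r,s\rangle=-2\,\frac{dr\wedge ds}{1-rs},\qquad D\{u,v\}=2\,\frac{du}u\wedge\frac{dv}v\quad(Q\text{ a field}).\tag{2}$$

*Proof.*

**Step 1: check the Steinberg relations.** We have $\chi(e_{ij}(a),e_{kl}(b))=\operatorname{tr}(E_{ij}E_{kl})\,da\wedge db$, which can be nonzero only if $k=j$ and $l=i$. So additivity, and the commutation relations for $j\ne k$, $i\neq l$, hold in $\widehat{GL}(Q)$. For the last relation let $i,j,k$ be distinct, $X=e_{ij}(a)$, $Y=e_{jk}(b)$, $Z=e_{ik}(ab)$. In $GL$ we have $XY=Z\,YX$; we need the same for the lifts $(X,0),(Y,0),(Z,0)$. Here $\chi(X,Y)=\chi(Y,X)=0$, so it remains to see that $\chi(Z,YX)=0$. Since $E_{jk}E_{ij}=0$, $YE_{ij}Y^{-1}=E_{ij}-bE_{ik}$, and so $d(YX)(YX)^{-1}=db\,E_{jk}+da\,(E_{ij}-bE_{ik})$. Hence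
$$\chi(Z,YX)=\operatorname{tr}\bigl(d(ab)E_{ik}\wedge(db\,E_{jk}+da(E_{ij}-bE_{ik}))\bigr)=0,$$
because $E_{ik}E_{jk}$, $E_{ik}E_{ij}$ and $E_{ik}E_{ik}$ are all $0$. So $\rho$ exists, it lies over $St(Q)\to GL(Q)$, and it is natural because $\chi$ is. On $K_2(Q)$ it takes values in $\{1\}\times\Omega^2_Q$, where the group law is addition.

**Step 2: Steinberg symbols.** A commutator in a central extension does not depend on the chosen lifts. For commuting $g,h$ we have $(g,0)(h,0)=(gh,\chi(g,h))$ and $(h,0)(g,0)=(gh,\chi(h,g))$, so the commutator is $(1,\chi(g,h)-\chi(h,g))$. For $g=\operatorname{diag}(u,u^{-1},1)$ and $h=\operatorname{diag}(v,1,v^{-1})$ we get $\chi(g,h)=\frac{du}u\wedge\frac{dv}v=-\chi(h,g)$, hence the second formula.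

**Step 3: Dennis–Stein symbols.** First, $\rho(h_{12}(u))=(\operatorname{diag}(u,u^{-1}),0)$: by naturality we may compute over $k_0[u^{\pm1}]$, where every $1$-form is a multiple of $du$ and $\Omega^2=0$. Let $X_1=e_{21}(-su^{-1})$, $X_2=e_{12}(-r)$, $X_3=e_{21}(s)$, $X_4=e_{12}(u^{-1}r)$, with product $\operatorname{diag}(u,u^{-1})$. As $du=-r\,ds-s\,dr$,
$$d(su^{-1})=u^{-2}(u\,ds-s\,du)=u^{-2}(ds+s^2dr).$$
Thus
$$\chi(X_1,X_2)=\operatorname{tr}(d(su^{-1})E_{21}\wedge dr\,E_{12})=d(su^{-1})\wedge dr=u^{-2}ds\wedge dr .$$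
Next, $X_2^{-1}E_{21}X_2=(1+rE_{12})E_{21}(1-rE_{12})=E_{21}+rE_{11}-rE_{22}-r^2E_{12}$, so $(X_1X_2)^{-1}d(X_1X_2)=-d(su^{-1})X_2^{-1}E_{21}X_2-dr\,E_{12}$ has $E_{12}$-coefficient $r^2d(su^{-1})-dr$. Since $dX_3X_3^{-1}=ds\,E_{21}$, only this coefficient counts:
$$\chi(X_1X_2,X_3)=(r^2d(su^{-1})-dr)\wedge ds=(r^2s^2u^{-2}-1)\,dr\wedge ds .$$
The matrix $X_1X_2X_3=\begin{pmatrix}u&-r\\0&u^{-1}\end{pmatrix}$ is upper triangular and $dX_4X_4^{-1}$ is a multiple of $E_{12}$, so $\chi(X_1X_2X_3,X_4)=0$. Finally $\rho(h_{12}(u)^{-1})=(\operatorname{diag}(u^{-1},u),0)$ and $\chi(\operatorname{diag}(u,u^{-1}),\operatorname{diag}(u^{-1},u))=0$. Adding up, with $rs=1-u$,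
$$D\langle r,s\rangle=\bigl(-u^{-2}+(1-u)^2u^{-2}-1\bigr)dr\wedge ds=-2u^{-1}dr\wedge ds.\qquad\square$$

As an example, take $Q=\mathbb C[t]/(t^2)$. In $\Omega^1_Q$ we have $2t\,dt=d(t^2)=0$, so $\Omega^1_Q=\mathbb C\,dt\oplus(Q\otimes_{\mathbb C}\Omega_{\mathbb C})$ and $\Omega^2_Q$ contains $dt\wedge\Omega_{\mathbb C}\cong\Omega_{\mathbb C}$ as a summand. Since $t\,dt=0$, $D\langle t,y\rangle=-2\,dt\wedge dy$. So $\langle t,y\rangle\neq0$ for $y\notin k_0$.

## 7. Conjugates of elementary matrices with entries in $I^2$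

The next lemma is the tool that proves bundles equal: it lets us pass from $B$ to a subring $A$ containing an ideal of $B$. For the cusp, $A=k[t^2,t^3]\subset B=k[t]$, take $I=t^2B\subset A$; then $I^2=t^4B$.

**Lemma 2.** Let $A\subset B$ be rings and $I$ an ideal of $B$ contained in $A$. Then for $n\ge3$, $g\in GL_n(B)$, $c\in I^2$ and $i\neq j$, we have $g\,e_{ji}(c)\,g^{-1}\in E_n(A)$. Hence the normal closure $E(B,I^2)$ of $\{e_{ij}(c):c\in I^2\}$ in $E(B)$ lies in $E(A)$.

*Proof.*

**Step 1: write the conjugate as $1+c\,vw^T$.** By additivity in $c$ we may assume $c=c'c''$ with $c',c''\in I$. Let $\epsilon_1,\dots,\epsilon_n$ be the standard basis, $v=g\epsilon_j$, $w^T=\epsilon_i^Tg^{-1}$, $u=g\epsilon_i$. Then $g\,e_{ji}(c)\,g^{-1}=1+c\,vw^T$, with $w\cdot v=0$ and $w\cdot u=1$.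

**Step 2: split $v$ into vectors with two nonzero coordinates, all orthogonal to $w$.** Put $a_{pq}=v_pu_q-v_qu_p$ and $v^{pq}=w_q\epsilon_p-w_p\epsilon_q$. Then $v=\sum_{p<q}a_{pq}v^{pq}$, since the $p$-th coordinate of the right side is $\sum_qa_{pq}w_q=v_p(u\cdot w)-u_p(v\cdot w)=v_p$. Moreover $w\cdot v^{pq}=0$, so all mixed products $(v^{pq}w^T)(v^{p'q'}w^T)$ vanish and
$$1+c\,vw^T=\prod_{p<q}\bigl(1+c\,a_{pq}v^{pq}w^T\bigr).$$

**Step 3: use a free index to split each factor.** Fix $p<q$, write $a=a_{pq}$, $v'=v^{pq}$, and choose $l\ne p,q$, which is possible as $n\ge3$. Write $w=w'+w_l\epsilon_l$ with $w'_l=0$. As $v'_l=0$, also $w'\cdot v'=0$, and therefore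
$$1+ca\,v'w^T=(1+ca\,v'w'^T)(1+ca\,w_l\,v'\epsilon_l^T).$$
The second factor is $e_{pl}(ca\,w_lw_q)\,e_{ql}(-ca\,w_lw_p)$, with entries in $I$.

**Step 4: write the first factor as a commutator over $A$.** Put $x=c'v'\epsilon_l^T$ and $z=c''a\,\epsilon_lw'^T$. From $v'_l=0$, $w'_l=0$, $w'\cdot v'=0$ we get $x^2=z^2=zx=0$. Hence
$$(1+x)(1+z)(1-x)(1-z)=(1+x+z+xz)(1-x-z+xz)=1+xz=1+ca\,v'w'^T .$$
Indeed, expanding, all products vanish except $1$, the terms $\pm x,\pm z$, which cancel, and $xz$ with total coefficient $1-1+1$. Now $1\pm x$ is a product of elementary matrices in column $l$ with entries $\pm c'v'_p,\pm c'v'_q\in I$, and $1\pm z$ is a product of elementary matrices in row $l$ with entries $\pm c''aw'_j\in I$. As $I\subset A$, everything lies in $E_n(A)$.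

For the last statement, $E(B,I^2)$ is generated by conjugates $g\,e_{ij}(c)\,g^{-1}$ with $g\in E(B)$, and each of these takes place in $GL_n(B)$ for some $n\ge3$. $\square$

The commutator in Step 4 spends one factor of $c$ on $x$ and the other on $z$; this is why we need $I^2$. For the cusp it means that we work modulo $t^4$.

## 8. Symbols over $L[t]/(t^4)$ modulo those of the cusp

Let $L$ be a $\mathbb Q$-algebra, $\Lambda=L[t]/(t^4)$, $\Lambda_A=L\oplus Lt^2\oplus Lt^3\subset\Lambda$, and $N=\operatorname{im}(K_2(\Lambda_A)\to K_2(\Lambda))$. For $a,b\in L$ let $\beta(a,b)$ be the class of $\langle at,b\rangle$ in $K_2(\Lambda)/N$. The lemma says that $\beta(a,b)$ obeys the rules of the expression $a\,db$.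

**Lemma 3.** $\beta$ is biadditive and $\beta(a,bb')=\beta(ab,b')+\beta(ab',b)$.

*Proof.* The last identity is (D3) with $r=at$. Biadditivity fails in $K_2(\Lambda)$ only through correction terms involving higher powers of $t$, so we show that these lie in $N$. All symbols below are defined since one entry lies in $t\Lambda$.

**Step 0: preliminaries.** Symbols with both entries in $\Lambda_A$ lie in $N$. (D3) with $r=s'=0$ gives $\langle0,0\rangle=\langle0,0\rangle+\langle0,s\rangle$, so $\langle0,s\rangle=0$, and $\langle r,0\rangle=0$ by (D1). Also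
$$\langle v,t^n\rangle=n\langle vt^{n-1},t\rangle\qquad(n\ge1):$$
by (D3), $\langle v,t^{n-1}t\rangle=\langle vt^{n-1},t\rangle+\langle vt,t^{n-1}\rangle$, and induction applied to $vt$ gives $\langle vt,t^{n-1}\rangle=(n-1)\langle vt^{n-1},t\rangle$.

**Step 1: $\langle ut^3,s\rangle\in N$ for $u\in L$, $s\in\Lambda$.** Write $s=s_0+te'$ with $s_0\in L$. As $t^4=0$, (D2) gives $\langle ut^3,s\rangle=\langle ut^3,s_0\rangle+\langle ut^3,te'\rangle$, and the first term is in $N$. By (D3), $\langle ut^3,te'\rangle=\langle ut^4,e'\rangle+\langle ut^3e',t\rangle=\langle vt^3,t\rangle$ with $v\in L$. By (D2$'$) the map $v\mapsto\langle vt^3,t\rangle$ is additive, since the correction contains $t^7$. By Step 0, $4\langle vt^3,t\rangle=\langle v,t^4\rangle=0$. Replacing $v$ by $v/4$ gives $\langle vt^3,t\rangle=4\langle\tfrac v4t^3,t\rangle=0$.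

**Step 2: $\langle ut^2,s\rangle\in N$ for $u\in L$, $s\in\Lambda$.** Write $s=s_0+e$ with $s_0\in L$, $e\in t\Lambda$. By (D2), $\langle ut^2,s\rangle=\langle ut^2,s_0\rangle+\langle ut^2,e_1\rangle$ with $e_1=e(1-ut^2s_0)^{-1}=te'$, because $s_0+e_1-ut^2s_0e_1=s$. The first term is in $N$. By (D3), $\langle ut^2,te'\rangle=\langle ut^3,e'\rangle+\langle ut^2e',t\rangle$, with first term in $N$ by Step 1. Write $ut^2e'=vt^2+v't^3$ with $v,v'\in L$; then $\langle ut^2e',t\rangle=\langle vt^2,t\rangle+\langle v't^3,t\rangle$, as the correction in (D2$'$) contains $t^6$, and the second summand is $0$. The map $v\mapsto\langle vt^2,t\rangle$ is additive (the correction contains $t^5$) and $3\langle vt^2,t\rangle=\langle v,t^3\rangle\in N$. Replacing $v$ by $v/3$, $\langle vt^2,t\rangle\in N$.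

**Step 3: $\langle r,s\rangle\in N$ for $r\in t^2\Lambda$, $s\in\Lambda$.** If $r=ut^2+u't^3$ with $u,u'\in L$, then $\langle r,s\rangle=\langle ut^2,s\rangle+\langle u't^3,s\rangle$ by (D2$'$) and $t^5=0$.

**Step 4: $\langle vt+r,s\rangle\equiv\langle vt,s\rangle$ mod $N$ for $v\in L$, $s\in\Lambda$, $r\in t^2\Lambda$.** Put $r'=r(1-vts)^{-1}\in t^2\Lambda$. Then $vt+r'-vt\,r's=vt+r$, so $\langle vt+r,s\rangle=\langle vt,s\rangle+\langle r',s\rangle$ by (D2$'$), and Step 3 applies.

**Step 5: $\langle ut,e\rangle\in N$ for $u\in L$, $e=te'\in t\Lambda$.** By (D3), $\langle ut,te'\rangle=\langle ut^2,e'\rangle+\langle ute',t\rangle\equiv\langle vt,t\rangle$ with $v\in L$, by Steps 2 and 4. Since $\langle vt,t\rangle+\langle v't,t\rangle=\langle(v+v')t-vv't^3,t\rangle$, Step 4 shows that $v\mapsto\langle vt,t\rangle$ is additive mod $N$. Also $2\langle vt,t\rangle=\langle v,t^2\rangle\in N$. Replacing $v$ by $v/2$, $\langle vt,t\rangle\in N$.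

**Step 6: biadditivity.** $\beta(a,b)+\beta(a',b)$ is the class of $\langle(a+a')t-aa'bt^2,b\rangle$, which is $\beta(a+a',b)$ by Step 4. In the other variable,
$$\langle at,b\rangle+\langle at,b'\rangle=\langle at,b+b'-abb't\rangle=\langle at,b+b'\rangle+\langle at,e\rangle,\qquad e=-abb't\,(1-at(b+b'))^{-1},$$
by (D2) twice, and $\langle at,e\rangle\in N$ by Step 5. $\square$

## 9. The matrices $\gamma(a,b)$

We now lift $\langle at,b\rangle$ from $\Lambda$ to rings where $1-abt$ need not be a unit, by truncating its inverse. For a $\mathbb Z[t]$-algebra $Q$ and $a,b\in Q$ put $u=1-abt$, $\bar u=1+abt+a^2b^2t^2+a^3b^3t^3$, and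
$$g(a,b)=x_{21}(-b\bar u)\,x_{12}(-at)\,x_{21}(b)\,x_{12}(\bar uat)\cdot\bigl[x_{12}(u)x_{21}(-\bar u)x_{12}(u)\,x_{12}(-1)x_{21}(1)x_{12}(-1)\bigr]^{-1}\in St(Q).\tag{3}$$
Let $\gamma(a,b)\in SL_2(Q)\subset SL_n(Q)$ be its image. As $u\bar u=1-(abt)^4\equiv1$ mod $t^4$, comparison with (1) shows that $g(a,b)$ maps to $\langle at,b\rangle\in K_2(Q/t^4Q)\subset St(Q/t^4Q)$. Applying this over $\mathbb Z[a,b,t]$, we see that the entries of $\gamma(a,b)-1$ lie in $t^4\mathbb Z[a,b,t]$ universally. One can check it by hand: with $\tau=abt$, the product of the first four factors and the image of the bracket are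
$$\begin{pmatrix}u&-at\tau^4\\ b\tau^4&\bar u+\tau^4+\bar u\tau^5\end{pmatrix}\qquad\text{and}\qquad\begin{pmatrix}u(1+\tau^4)&-\tau^4\\ \tau^4&\bar u\end{pmatrix},$$
and both are $\operatorname{diag}(u,\bar u)$ modulo $t^4$. Finally, $g(0,b)=1$: for $a=0$ we have $u=\bar u=1$, the first four factors cancel, and so do the six in the bracket.

So $\gamma(a,b)$ is polynomial in $a,b,t$ and, by Lemma 3, is linked to $a\,db$.

## 10. The cuspidal curve, the threefold $Z$, and the two families

Let $k\in\{k_0,\mathbb C\}$. The objects over $\mathbb C$ are base changes of those over $k_0$: all constructions below are kernels and images of linear maps and commute with the flat base change $k_0\to\mathbb C$.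

**The curve.** Let $h=(1+t^2)(1+t^3)=1+t^2+t^3+t^5$, $B=k[t,h^{-1}]$, $A=k+t^2B$. First, $A=k[t^2,t^3][h^{-1}]$. Indeed $k[t^2,t^3]=k+t^2k[t]\ni h$, and $h^{-1}-1=(1-h)h^{-1}\in t^2B$, so $h^{-1}\in A$; conversely $t^2b$ with $b=b_0h^{-M}$, $b_0\in k[t]$, equals $(t^2b_0)h^{-M}$ with $t^2b_0\in k[t^2,t^3]$. With $x_1=1+t^2$, $x_2=1+t^3$ we obtain
$$A=k[x_1^{\pm1},x_2^{\pm1}]/(f),\qquad f=(x_2-1)^2-(x_1-1)^3 .$$
So $\operatorname{Spec}A$ is a cusp on which two coordinates have been made invertible; this will prevent affine lines from mapping to it. $A$ is a domain with normalization $B$: $t=t^3/t^2$ is integral over $A$, and $B=A[t]$ is normal. Its conductor, the largest ideal of $B$ contained in $A$, is $t^2B$: if $c+t^2b$ with $c\in k^*$ were in the conductor, then $ct+t^3b\in A$, so $ct\in A=k+t^2B$, which is false. The roots of $h$ are nonzero and lie in $\bar{\mathbb Q}\subset k_0$.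

**The threefold.** Let $R'=k[x_1^{\pm1},x_2^{\pm1},w^{\pm1}]$. For $r\in R'$ let $r_1,r_2\in A$ be the restrictions of $r$ to $\{w=1,f=0\}$ and $\{w=-1,f=0\}$. The ideals $(w-1,f)$ and $(w+1,f)$ are comaximal, so $R'\to A\times A$, $r\mapsto(r_1,r_2)$, is surjective. Let $\mathfrak c$ be its kernel and
$$R=\{r\in R':r_1=r_2\},\qquad Z=\operatorname{Spec}R .$$
This is the nodal line of Section 4 with the two points replaced by two copies of $\operatorname{Spec}A$.

Put $e=(1+w)/2$, so $(e_1,e_2)=(1,0)$. Then $R'=R+Re$: given $r\in R'$, choose $r''\in R$ with $r''_1=r''_2=r_1-r_2$; then $r-r''e$ has both restrictions equal to $r_2$, so it lies in $R$. Thus $R'$ is finite over $R$, and $R$ is a finitely generated $k$-algebra by Artin–Tate. The nonzero ideal $\mathfrak c$ of $R'$ lies in $R$, so $R$ and $R'$ have the same fraction field, and $R'$, being normal, is the normalization of $R$. The conductor of $R\subset R'$ is $\mathfrak c$: if $rR'\subset R$, then $re\in R$ gives $r_1=0$ and $r(1-e)\in R$ gives $r_2=0$. Finally $R/\mathfrak c=A$,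 embedded diagonally in $R'/\mathfrak c=A\times A$.

**Gluing along $\sigma$.** The square formed by $R\to R'$, $R\to A$, $R'\to A\times A$ and the diagonal $A\to A\times A$ is a Milnor square, and remains one after tensoring with a polynomial ring over $k$. For $\sigma\in SL_n(A)$ put
$$P(\sigma)=\{\xi\in R'^n:\ \xi_2=\sigma\xi_1\},\tag{4}$$
and similarly over polynomial rings. This is the gluing of $R'^n$ and $A^n$ along $(1,\sigma)\in GL_n(A\times A)$. By (F5) it is projective over $R$ of rank $n$, $P(\sigma)\otimes_RR'=R'^n$, and $\xi\mapsto\xi_1$ maps $P(\sigma)$ onto $A^n$. Clearly $P(\sigma)\oplus R^l=P(\sigma\oplus1_l)$.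

**(a) Elementary factors do not matter.** If $\sigma=\varepsilon\sigma'$ with $\varepsilon\in E_n(A)$, then $P(\sigma)\cong P(\sigma')$. Each factor $e_{ij}(a)$ of $\varepsilon$ lifts to $e_{ij}(\tilde a)$ with $\tilde a\in R'$, $\tilde a_1=0$, $\tilde a_2=a$. This gives $\tau\in E_n(R')$ with $\tau_1=1$ and $\tau_2=\varepsilon$. For $\xi\in P(\sigma')$ we have $(\tau\xi)_2=\varepsilon\sigma'\xi_1=\sigma(\tau\xi)_1$, so $\xi\mapsto\tau\xi$ is an isomorphism $P(\sigma')\to P(\sigma)$, with inverse given by $\tau^{-1}$. The same holds over polynomial rings.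

**(b) Nothing else is lost ($k=\mathbb C$).** If $P(\sigma)\cong P(\sigma')$, then $\sigma\sigma'^{-1}\in E(A)$. Tensoring with $R'$, an isomorphism $P(\sigma')\to P(\sigma)$ is given by some $\tau\in GL_n(R')$. For $\xi\in P(\sigma')$ we get $\tau_2\sigma'\xi_1=\tau_2\xi_2=\sigma\tau_1\xi_1$, and since the $\xi_1$ fill $A^n$, $\tau_2\sigma'=\sigma\tau_1$. By (F4) the class of $\tau$ in $K_1(R')$ is that of the unit $\det\tau$, so in $K_1(A)$ the classes of $\tau_1,\tau_2$ are those of the units $\det\tau_1,\det\tau_2$. These units are equal because $\det\sigma=\det\sigma'=1$. Hence $[\tau_1]=[\tau_2]$, so $[\sigma]=[\sigma']$ in $K_1(A)$.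

**(c) Specialization.** The sequence
$$0\to P(\sigma)\to R'^n\xrightarrow{\ \xi\mapsto\xi_2-\sigma\xi_1\ }A^n\to0\tag{5}$$
is exact, because $R'\to A\times A$ is surjective; likewise over polynomial rings. Over $R[y]$, or $R[\lambda_1,\dots,\lambda_m]$, or with both sets of variables, specializing $y\mapsto y_0\in k$ or $\lambda_i\mapsto G_i\in R$ means killing $y-y_0$, resp. the $\lambda_i-G_i$. These elements form a regular sequence on the polynomial ring over $R$, with quotient the specialized ring, and also on the corresponding polynomial rings over $R'$ and over $A$. So the Koszul complex of the sequence resolves the specialized ring, and $\operatorname{Tor}_1$ of the specialized ring with the right-hand term of (5) is the first homology of the Koszul complex on that term, which is $0$. Hence (5) stays exact, and $P(\sigma)$ specializes to $P(\text{specialized }\sigma)$. Here $\lambda_i\mapsto G_i$ acts on $A$-coefficients by $\lambda_i\mapsto(G_i)_1=(G_i)_2\in A$.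

**The families.** Let $\theta_1,\dots,\theta_m$ be a transcendence basis of $k_0/\mathbb Q$, $L=k[\lambda_1,\dots,\lambda_m]$, $B_\lambda=B\otimes_kL$, $A_\lambda=A\otimes_kL=L+t^2B_\lambda$, $n=m+3$, and
$$\sigma_T=\prod_{i=1}^m\gamma(\lambda_i,\theta_i)\in SL_n(A_\lambda),\qquad\sigma_S(y)=\gamma(1,y)\,\sigma_T\in SL_n(A_\lambda[y]).\tag{6}$$
The entries lie in $A_\lambda$, resp. $A_\lambda[y]$, because $\gamma\equiv1$ modulo $t^4$ and $t^4B_\lambda\subset A_\lambda$.

Recall that a projective module $P$ over $\mathcal O(X)$, $X$ affine, has the total space $\pi:\operatorname{Spec}\operatorname{Sym}(P^\vee)\to X$, compatible with base change, with relative differentials $\pi^*P^\vee$. Over $k_0$, with $Z_0$ the version of $Z$ over $k_0$, let $S_0$ be the total space of $P(\sigma_S)$ over $Z_0\times\mathbb A^m\times\mathbb A^1_y$, and let $T_0=\mathbb A^1_y\times\operatorname{Spec}\operatorname{Sym}(P(\sigma_T)^\vee)$, the second factor being the total space over $Z_0\times\mathbb A^m$. Both map to $Y_0=\mathbb A^1_y$. They are vector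 bundles over integral affine varieties, hence integral affine varieties. By (c), $S_y$ is the total space of $P(\sigma_S(y))$ over $Z\times\mathbb A^m$, and $T_y$ is that of $P(\sigma_T)$. The fibers have dimension $3+m+(m+3)=2m+6$.

## 11. $S_y\cong T_y$ for every $y\in k_0$

Here $k=k_0$ and $y\in k_0$.

**Step 1: expand $dy$ and transport the relation to $K_2$.** We want to compare $\langle t,y\rangle$ with symbols in the $\theta_i$. The $k_0$-space $\Omega^1_{k_0/\mathbb Z}=\Omega^1_{k_0/\mathbb Q}$ has basis $d\theta_1,\dots,d\theta_m$, so $dy=\sum c_id\theta_i$ with $c_i\in k_0$. Let $\mathcal Q=K_2(\Lambda)/N$ as in Section 8, with the present $L\supset k_0$. Make $\operatorname{Hom}_{\mathbb Z}(k_0,\mathcal Q)$ a $k_0$-module by $(a\varphi)(x)=\varphi(ax)$ and put $\delta(b)=\beta(\cdot,b)$. By Lemma 3, $\delta$ is additive, takes values in $\operatorname{Hom}_{\mathbb Z}(k_0,\mathcal Q)$, and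
$$\delta(bb')(a)=\beta(ab,b')+\beta(ab',b)=(b\,\delta(b'))(a)+(b'\delta(b))(a),$$
so $\delta$ is a derivation. By the universal property of $\Omega^1_{k_0/\mathbb Z}$, $\delta(y)=\sum c_i\delta(\theta_i)$. Evaluating at $1$, $\beta(1,y)=\sum\beta(c_i,\theta_i)$. By additivity in the first variable over $L$,
$$\beta(1,y)+\sum_i\beta(\lambda_i,\theta_i)-\sum_i\beta(\lambda_i+c_i,\theta_i)=0\quad\text{in }\mathcal Q.\tag{7}$$

**Step 2: lift to a statement on matrices.** Put $\sigma_T^c=\prod\gamma(\lambda_i+c_i,\theta_i)\in SL_n(A_\lambda)$ and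
$$s=g(1,y)\prod g(\lambda_i,\theta_i)\Bigl(\prod g(\lambda_i+c_i,\theta_i)\Bigr)^{-1}\in St(B_\lambda),$$
which maps to $\varepsilon:=\sigma_S(y)(\sigma_T^c)^{-1}\in SL_n(A_\lambda)$. We claim $\varepsilon\in E_n(A_\lambda)$.

Put $J=t^4B_\lambda=(t^2B_\lambda)^2$. As $h$ is a unit modulo $t^4$, $B_\lambda/J=\Lambda$, and $A_\lambda/J=\Lambda_A$. The image of $s$ in $St(\Lambda)$ is, by Section 9, a combination of symbols in $K_2(\Lambda)$; by (7) it lies in $N$. So it is the image of some $s'\in K_2(\Lambda_A)\subset St(\Lambda_A)$. Lift $s'$ to $\hat s\in St(A_\lambda)$, which is possible as $A_\lambda\to\Lambda_A$ is surjective. Then, with $\hat s$ viewed in $St(B_\lambda)$, $s\hat s^{-1}\in\ker(St(B_\lambda)\to St(B_\lambda/J))$.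

This kernel is the normal closure of $\{x_{ij}(c):c\in J\}$. To see it, let $\Gamma$ be the quotient of $St(B_\lambda)$ by this normal closure. In $\Gamma$ the class of $x_{ij}(b)$ depends only on $b$ modulo $J$, and these classes satisfy the Steinberg relations over $B_\lambda/J$. So there is a map $St(B_\lambda/J)\to\Gamma$ inverse to $\Gamma\to St(B_\lambda/J)$.

Therefore $\varepsilon$ times the inverse of an element of $E(A_\lambda)$ lies in $E(B_\lambda,J)$, which is contained in $E(A_\lambda)$ by Lemma 2 with $I=t^2B_\lambda\subset A_\lambda$. So $\varepsilon\in E(A_\lambda)\cap SL_n(A_\lambda)$, and this is $E_n(A_\lambda)$ by (F3), since $n=m+3=\dim A_\lambda+2$.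

**Step 3: read off the isomorphism.** By (a) over $R[\lambda_1,\dots,\lambda_m]$, $P(\sigma_S(y))\cong P(\sigma_T^c)$. The right side is the pullback of $P(\sigma_T)$ under the automorphism $\lambda\mapsto\lambda+c$ of $Z\times\mathbb A^m$. So the total spaces are isomorphic: $S_y\cong T_y$ over $k_0$. These isomorphisms persist over $\mathbb C$. This proves the first claim of Theorem 2 and the implication "$\Leftarrow$" in its last line.

## 12. $S_y\not\cong T_y$ for $y\in\mathbb C\setminus k_0$

From now on $k=\mathbb C$ and $y\in\mathbb C\setminus k_0$, so $y$ is transcendental over $k_0$. Suppose $\Phi:S_y\to T_y$ is an isomorphism of $\mathbb C$-schemes. Let $\pi_S,\pi_T$ be the bundle projections to $Z\times\mathbb A^m$, and let $\mathrm{pr}_S:S_y\to Z$, $\mathrm{pr}_T:T_y\to Z$ be their compositions with the projection to $Z$. A priori $\Phi$ respects none of this structure; we recover it first.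

**Step 1: every morphism $\mathbb A^1_{\mathbb C}\to Z$ is constant.** This is where the inverted coordinates are used. Let $\mu:R\to\mathbb C[s]$ be a $\mathbb C$-homomorphism. If $\mu(\mathfrak c)=0$, then $\mu$ factors through $R/\mathfrak c=A$, which is generated by the units $x_1^{\pm1},x_2^{\pm1}$. These go to units of $\mathbb C[s]$, i.e. to constants. Otherwise pick $d\in\mathfrak c$ with $\mu(d)\neq0$. The formula $r'\mapsto\mu(dr')/\mu(d)$ defines a homomorphism $R'\to\mathbb C(s)$ extending $\mu$; it is multiplicative since $\mu(dr')\mu(dr'')=\mu(d\cdot dr'r'')=\mu(d)\mu(dr'r'')$. As $R'$ is integral over $R$, its image is integral over $\mathbb C[s]$, so it lies in $\mathbb C[s]$. The units $x_1,x_2,w$ go to constants, so $\mu(R)\subset\mathbb C$.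

**Step 2: $\Phi$ covers an automorphism of $Z$.** For a closed point $z\in Z$, $\mathrm{pr}_S^{-1}(z)$ is the total space of a vector bundle over $\mathbb A^m$. Any two of its closed points are joined by a chain of images of $\mathbb A^1$: a line in a fiber down to the zero section, a line in $\mathbb A^m$, and a line up again. By Step 1, $\mathrm{pr}_T\Phi$ is constant on $\mathrm{pr}_S^{-1}(z)$. Let $o:Z\to S_y$ be the section $\lambda=0$ followed by the zero section, and $\varphi=\mathrm{pr}_T\Phi o:Z\to Z$. A point $x$ and $o(\mathrm{pr}_S(x))$ lie in the same fiber of $\mathrm{pr}_S$, so $\mathrm{pr}_T\Phi=\varphi\,\mathrm{pr}_S$ on closed points, hence as morphisms, since $S_y$ is reduced of finite type and $Z$ is separated. Symmetrically, $\mathrm{pr}_S\Phi^{-1}=\psi\,\mathrm{pr}_T$ for some $\psi:Z\to Z$. Then $\mathrm{pr}_T=\varphi\psi\,\mathrm{pr}_T$ and $\mathrm{pr}_S=\psi\varphi\,\mathrm{pr}_S$. As $\mathrm{pr}_S,\mathrm{pr}_T$ have sections, $\varphi\psi=\psi\varphi=\mathrm{id}$.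

**Step 3: from total spaces to bundles on $Z$.** Relative differentials linearize the problem. Since $\mathrm{pr}_T\Phi=\varphi\,\mathrm{pr}_S$ with $\varphi$ an automorphism, $\Phi^*\Omega_{T_y/Z}\cong\Omega_{S_y/Z}$. With $\zeta=\Phi o$ we get $o^*\Omega_{S_y/Z}\cong\zeta^*\Omega_{T_y/Z}$. The morphism $\pi_S$ is smooth with relative differentials $\pi_S^*P(\sigma_S(y))^\vee$, so
$$0\to\pi_S^*\Omega_{Z\times\mathbb A^m/Z}\to\Omega_{S_y/Z}\to\pi_S^*P(\sigma_S(y))^\vee\to0$$
is exact, and it splits since $S_y$ is affine and the right-hand term is projective: $\Omega_{S_y/Z}\cong\mathcal O^m\oplus\pi_S^*P(\sigma_S(y))^\vee$. Likewise for $T_y$.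

On the $S$-side, (c) and $g(0,b)=1$ give $P(\sigma_S(y))|_{\lambda=0}=P(\gamma(1,y))$. On the $T$-side, $\pi_T\zeta:Z\to Z\times\mathbb A^m$ has first component $\mathrm{pr}_T\zeta=\varphi$, so it is $(\mathrm{id},G)\circ\varphi$ for some $G=(G_1,\dots,G_m)$, $G_i\in R$. Put $\bar G_i=(G_i)_1=(G_i)_2\in A$ and $\sigma_G=\prod\gamma(\bar G_i,\theta_i)\in SL_n(A)$. By (c), $(\mathrm{id},G)^*P(\sigma_T)=P(\sigma_G)$. Dualizing,
$$P(\gamma(1,y))\oplus R^m\cong\varphi^*P(\sigma_G)\oplus R^m.\tag{8}$$

**Step 4: remove $\varphi$ and pass to matrices.** The $\mathbb C$-automorphism of $R$ given by $\varphi$ extends to an automorphism $\alpha$ of the normalization $R'$, which preserves the conductor $\mathfrak c$. So it induces an automorphism of $R'/\mathfrak c=A\times A$ preserving the diagonal $R/\mathfrak c$. As $A$ is a domain, the only nontrivial idempotents of $A\times A$ are $(1,0)$ and $(0,1)$, so the automorphism preserves or swaps the two factors. As it preserves the diagonal, it is $(a,b)\mapsto(\alpha_Aa,\alpha_Ab)$ or $(a,b)\mapsto(\alpha_Ab,\alpha_Aa)$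 for one $\alpha_A\in\operatorname{Aut}_{\mathbb C}(A)$.

Apply $\alpha$ to the coordinates of $\xi\in P(\sigma_G)$. Without swap, $\alpha(\xi)_2=\alpha_A(\xi_2)=\alpha_A(\sigma_G)\,\alpha(\xi)_1$. With swap, $\alpha(\xi)_1=\alpha_A(\xi_2)$ and $\alpha(\xi)_2=\alpha_A(\xi_1)=\alpha_A(\sigma_G)^{-1}\alpha(\xi)_1$. So $\alpha$ gives an $\alpha$-semilinear bijection $P(\sigma_G)\to P(\sigma')$, where $\sigma'=\alpha_A(\sigma_G)$, resp. $\sigma'=\alpha_A(\sigma_G)^{-1}$; its inverse is given by $\alpha^{-1}$. Hence $\varphi^*P(\sigma_G)\cong P(\sigma')$. Now (8) says $P(\gamma(1,y)\oplus1_m)\cong P(\sigma'\oplus1_m)$, and (b) yields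
$$\gamma(1,y)\,\sigma'^{-1}\in E(A).\tag{9}$$

**Step 5: a functional that reads off $dy$.** We now use Lemma 1, with differentials over $k_0$. As $B$ is a localization of $\mathbb C[t]$, $\Omega^1_B=B\,dt\oplus(B\otimes_{\mathbb C}\Omega_{\mathbb C})$. Define
$$\ell:\Omega^2_B\to\Omega_{\mathbb C},\qquad\ell(f\,dt\wedge\eta)=f(0)\,\eta,\qquad\ell(f\,\eta\wedge\eta')=0\qquad(f\in B,\ \eta,\eta'\in\Omega_{\mathbb C}).$$
It has two properties. First, $\ell$ factors through $\Omega^2_{B/t^4B}$: the kernel of $\Omega_B^2\to\Omega^2_{B/t^4B}$ is generated by $t^4\Omega^2_B$ and $d(t^4)\wedge\Omega^1_B=4t^3dt\wedge\Omega^1_B$, so it lies in $t\,\Omega^2_B$, which $\ell$ kills. Second, $\ell$ vanishes on the image of $\Omega^2_A$: the $dt$-component of $a\,da'\wedge da''$ is a combination of $\partial_ta'$ and $\partial_ta''$ with coefficients in $B\otimes\Omega_{\mathbb C}$, and these derivatives vanish at $t=0$ for $a',a''\in A=\mathbb C+t^2B$. The second property is where the cusp is used.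

Write $\rho(g(1,y))=(\gamma(1,y),\omega_\gamma)$. By naturality and (2), $\omega_\gamma$ becomes $D\langle t,y\rangle=-2\,dt\wedge dy/(1-yt)$ in $\Omega^2_{B/t^4B}$. So $\ell(\omega_\gamma)=-2\,dy$.

The element $s_G=\prod g(\bar G_i,\theta_i)\in St(B)$ lifts $\sigma_G$. Write $\rho(s_G)=(\sigma_G,\omega_G)$. In $\Omega^2_{B/t^4B}$, $\omega_G$ becomes $\sum D\langle\bar G_it,\theta_i\rangle=0$, since $\theta_i\in k_0$ and so $d\theta_i=0$. The automorphism $\alpha_A$ extends to the normalization $B$ and preserves the conductor $t^2B$, hence also $t^4B=(t^2B)^2$. So $\alpha_A(s_G)^{\pm1}$ lifts $\sigma'$ (sign $+$ without swap, $-$ with swap), and $\rho(\alpha_A(s_G)^{\pm1})=(\sigma',\omega')$ with $\omega'=\pm\alpha_A^*\omega_G$, by naturality and the formula for inverses. As $\alpha_A$ acts on $B/t^4B$, $\omega'$ has zero image in $\Omega^2_{B/t^4B}$, and $\ell(\omega')=0$.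

By (9) choose $\hat s\in St(A)$ over $\gamma(1,y)\sigma'^{-1}$. In $St(B)$ we have
$$g(1,y)\bigl(\alpha_A(s_G)^{\pm1}\bigr)^{-1}=\hat s\,\kappa,\qquad\kappa\in K_2(B).$$
Apply $\rho$ and compare form components. The left side has component $\omega_\gamma-\omega'+\chi(\gamma(1,y),\sigma'^{-1})$. The right side has the component of $\rho(\hat s)$ plus $D(\kappa)$. The component of $\rho(\hat s)$ comes from $\Omega_A^2$ by naturality, and so does $\chi(\gamma(1,y),\sigma'^{-1})$, as both matrices have entries in $A$. Both are killed by $\ell$, and therefore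
$$-2\,dy=\ell(D(\kappa))\quad\text{in }\Omega_{\mathbb C},\qquad\kappa\in K_2(B).\tag{10}$$

**Step 6: what $K_2(B)$ can contribute.** Compute in $\Omega^2_{\mathbb C(t)}\supset\Omega^2_B$. By naturality, $D(\kappa)$ can be computed from the image of $\kappa$ in $K_2(\mathbb C(t))$. By (F2), (2) and the factorization of rational functions into linear factors, $\frac12D(\kappa)$ is a $\mathbb Z$-combination of forms
$$d\log c\wedge d\log c',\qquad d\log c\wedge d\log(t-a),\qquad d\log(t-a)\wedge d\log(t-a')$$
with $c,c'\in\mathbb C^*$ and $a\ne a'$ in $\mathbb C$. Here $d\log(t-a)=(dt-da)/(t-a)$. Writing each form as $dt\wedge(\cdot)$ plus terms without $dt$, the coefficients of $dt$ in $\mathbb C(t)\otimes\Omega_{\mathbb C}$ are respectively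
$$0,\qquad-\frac{d\log c}{t-a},\qquad\frac{da-da'}{(t-a)(t-a')}=d\log(a-a')\Bigl(\frac1{t-a}-\frac1{t-a'}\Bigr);$$
the last equality holds because $\frac1{t-a}-\frac1{t-a'}=\frac{a-a'}{(t-a)(t-a')}$. So the $dt$-coefficient of $\frac12D(\kappa)$ is a finite sum $\sum_a\frac{\nu_a}{t-a}$ with $\nu_a$ in the group $d\log\mathbb C^*\subset\Omega_{\mathbb C}$. As $D(\kappa)\in\Omega_B^2$, this sum lies in $B\otimes\Omega_{\mathbb C}$. Taking coordinates in a $\mathbb C$-basis of $\Omega_{\mathbb C}$, we see that it has no poles outside the zeros of $h$, so $\nu_a=0$ unless $h(a)=0$. Write $\nu_a=d\log c_a$. Evaluation at $t=0$, which is not a root of $h$, gives $\ell(D(\kappa))=-2\sum a^{-1}\nu_a$, and (10) becomes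
$$dy=\sum_{h(a)=0}a^{-1}\,d\log c_a\quad\text{in }\Omega_{\mathbb C},\qquad c_a\in\mathbb C^*,\quad a^{-1}\in\bar{\mathbb Q}\subset k_0.\tag{11}$$

The sum is the price for inverting $h$. It remains to see that $dy$ is not of this shape.

**Step 7: $dy$ has a double pole, $d\log$ has simple poles.** Let $F=k_0(y,(c_a)_a)\subset\mathbb C$. Since $\Omega^1_{F/k_0}\otimes_F\mathbb C\hookrightarrow\Omega_{\mathbb C}$, (11) holds in $\Omega^1_{F/k_0}$. As $y$ is transcendental over $k_0$, we can choose a transcendence basis $y,y_2,\dots,y_e$ of $F/k_0$. Let $\bar K$ be the algebraic closure of $k_0(y_2,\dots,y_e)$ in $\mathbb C$, and $F'=F\bar K\subset\mathbb C$. This is a function field in one variable over the algebraically closed field $\bar K$, and $y\in F'$ is transcendental over $\bar K$. Mapping (11) to $\Omega^1_{F'/\bar K}$ gives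
$$dy=\sum a^{-1}\,d\log c_a\quad\text{in }\Omega^1_{F'/\bar K},\qquad a^{-1}\in\bar K.$$
On the smooth projective curve over $\bar K$ with function field $F'$, the nonconstant function $y$ has a pole at some point. If its order there is $j\ge1$, then, the characteristic being $0$, $dy$ has a pole of order $j+1\ge2$ at that point. But each $d\log c_a$ has at most simple poles (it is $0$ if $c_a\in\bar K$), and so does the right side. This is a contradiction.

So $S_y\not\cong T_y$ for every $y\in\mathbb C\setminus k_0$. Together with Section 11 this proves Theorem 2, and with it the conjecture of Section 1 is disproved for every algebraically closed $k_0\subset\mathbb C$ of finite transcendence degree over $\mathbb Q$. $\square$
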